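\title{Relative Hodge--Riemann relations for products of Soergel bimodules}

\begin{abstract}
A tensor product $B_{x_1}\cdots B_{x_m}$ of indecomposable Soergel bimodules splits into shifted indecomposable bimodules. The multiplicities form graded vector spaces with symmetric forms, and multiplication by linear polynomials in the $m-1$ gaps of the product acts on them by operators of degree two. We prove that, for every $m$ and every Coxeter system, these operators satisfy hard Lefschetz and the Hodge--Riemann relations when the polynomials are dominant regular, and that this condition is necessary. The proof reduces to the known case $m\le 2$. We scale the two outermost gaps by a parameter $t$. Wherever a Lefschetz form degenerates, its $t$-derivative is definite of a fixed sign on the radical; since the signatures for $t\to0$ and $t\to\infty$ agree, the form never degenerates.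
\end{abstract}

\section{The problem and the results}\label{sec:intro}

A tensor product of indecomposable Soergel bimodules is a direct sum of shifted indecomposables, and the multiplicity of each indecomposable is recorded by a graded vector space $V^\bullet$ with a form pairing $V^i$ with $V^{-i}$. In the simplest family of examples, worked out in Section~\ref{sec:model}, $V^\bullet$ is the cohomology of a product of projective lines with its Poincar\'e pairing, and multiplying by a linear polynomial between two tensor factors is the cup product with a divisor class. There the hard Lefschetz theorem and the Hodge--Riemann relations hold for every ample class. This paper proves the same statements for arbitrary products.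

\subsection{Soergel bimodules}
Let $(W,S)$ be a Coxeter system with Coxeter matrix $(m_{sr})$ and length function $\ell$. Let $\mathfrak h$ be Soergel's reflection representation over $\mathbb R$: a finite-dimensional real representation of minimal dimension containing linearly independent vectors $\{\alpha_s^\vee\}_{s\in S}\subset\mathfrak h$ and linearly independent vectors $\{\alpha_s\}_{s\in S}\subset\mathfrak h^*$ with $\langle\alpha_r,\alpha_s^\vee\rangle=-2\cos(\pi/m_{sr})$ (read as $-2$ if $m_{sr}=\infty$), on which $s$ acts by $v\mapsto v-\langle\alpha_s,v\rangle\alpha_s^\vee$. On $\mathfrak h^*$ this gives $s\lambda=\lambda-\langle\lambda,\alpha_s^\vee\rangle\alpha_s$. An element $\lambda\in\mathfrak h^*$ is \emph{dominant regular} if $\langle\lambda,\alpha_s^\vee\rangle>0$ for all $s\in S$.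

Let $R=S(\mathfrak h^*)$, graded with $\mathfrak h^*$ in degree $2$. The operator $\partial_s(h)=(h-s(h))/\alpha_s$ on $R$ is $R^s$-linear, takes values in $R^s$, and sends $\lambda\in\mathfrak h^*$ to $\langle\lambda,\alpha_s^\vee\rangle$. For a graded module $M$ put $M(k)^i=M^{i+k}$; a morphism of degree $k$ from $M$ to $N$ is a degree-zero map $M\to N(k)$. Juxtaposition denotes $\otimes_R$.

For $s\in S$ let $B_s=R\otimes_{R^s}R(1)$, and for an expression $\underline w=(s_1,\dots,s_k)$ let $BS(\underline w)=B_{s_1}\cdots B_{s_k}$. \emph{Soergel bimodules} are the direct summands of finite direct sums of shifts of these Bott--Samelson bimodules. For $x\in W$ with reduced expression $\underline x$, let $B_x$ be the indecomposable summand of $BS(\underline x)$ that does not occur, with any shift, in the Bott--Samelson bimodule of a shorter expression; thus $B_1=R$. The following facts are known. The bimodule $B_x$ is well defined up to isomorphism and occurs in $BS(\underline x)$ once and without shift; the $B_x(k)$ are all the indecomposable Soergel bimodules;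 and
\begin{equation}\label{eq:hom}
\operatorname{Hom}^k(B_z,B_{z'})=0\quad(k<0),\qquad \operatorname{Hom}^0(B_z,B_{z'})=\delta_{z,z'}\mathbb R .
\end{equation}

\subsection{Intersection forms}
On $B_s$ define the $R$-valued form $\langle f\otimes g,f'\otimes g'\rangle=ff'\,\partial_s(gg')$, and on $R$ the form $\langle f,f'\rangle=ff'$. If $M$ and $N$ carry $R$-valued forms, $MN$ receives one by the \emph{tensor rule}
\begin{equation}\label{eq:tensor}
\langle\xi\otimes\eta,\xi'\otimes\eta'\rangle=\bigl\langle\xi\,\langle\eta,\eta'\rangle,\xi'\bigr\rangle .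
\end{equation}
The rule is associative: both bracketings of a triple product give $\langle\xi\langle\eta\langle\zeta,\zeta'\rangle,\eta'\rangle,\xi'\rangle$. It defines the \emph{intersection form} on every $BS(\underline w)$. This form is symmetric, satisfies $\langle B^i,B^j\rangle\subset R^{i+j}$, and is \emph{invariant}:
\begin{equation}\label{eq:inv}
\langle fb,b'\rangle=f\langle b,b'\rangle=\langle b,fb'\rangle,\qquad\langle bf,b'\rangle=\langle b,b'f\rangle\qquad(f\in R).
\end{equation}
The intersection form on $B_x$ is the restriction of the form on $BS(\underline x)$ to a summand $B_x$, for $\underline x$ reduced. It is well defined up to a positive scalar, which we fix once and for all and which affects no statement below. For $\mathbf x=(x_1,\dots,x_m)\in W^m$ we write $B_{\mathbf x}=B_{x_1}\cdots B_{x_m}$, with the form given by \eqref{eq:tensor}, and $\ell(\mathbf x)=\sum_i\ell(x_i)$.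

\subsection{Multiplicity spaces}
A Soergel bimodule is \emph{perverse} if it is a direct sum of $B_z$'s without shifts. A perverse $P$ decomposes canonically as $P=\bigoplus_zH_z(P)\otimes_{\mathbb R}B_z$ with $H_z(P)=\operatorname{Hom}^0(B_z,P)$. Every Soergel bimodule can be written $B\cong\bigoplus_iP_i(-i)$ with $P_i$ perverse. A degree-zero map $P_i(-i)\to P'_j(-j)$ is a map $P_i\to P'_j$ of degree $i-j$, so by \eqref{eq:hom} it vanishes if $j>i$. Hence the \emph{perverse filtration} $\tau_{\le i}B=\bigoplus_{j\le i}P_j(-j)$ does not depend on the decomposition and is preserved by all degree-zero maps of Soergel bimodules. Put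
\[
{}^pH^i(B)=(\tau_{\le i}B/\tau_{<i}B)(i),\qquad H^i_z(B)=H_z({}^pH^i(B)).
\]
Then $\dim H^i_z(B)$ is the multiplicity of $B_z(-i)$ in $B$, each $H^i_z$ is an additive functor for degree-zero maps, and $H^i_z(B(k))=H^{i+k}_z(B)$. In particular a map $B\to B'(k)$ induces maps $H^i_z(B)\to H^{i+k}_z(B')$.

It is known that the intersection form on $B=B_{\mathbf x}$ descends to a symmetric nondegenerate form on the associated graded of $\tau$, pairing ${}^pH^i(B)$ with ${}^pH^{-i}(B)$, and that there are unique symmetric nondegenerate forms on the spaces $H^\bullet_z(B)$, pairing $H^i_z$ with $H^{-i}_z$, such that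
\begin{equation}\label{eq:formH}
\langle v\otimes b,v'\otimes b'\rangle=\langle v,v'\rangle\,\langle b,b'\rangle_{B_z}\qquad(v\in H^i_z(B),\ v'\in H^{-i}_z(B),\ b,b'\in B_z).
\end{equation}

\subsection{Lefschetz operators}
For $\lambda\in\mathfrak h^*$ and $1\le i\le m-1$ let $\gamma_i(\lambda):B_{\mathbf x}\to B_{\mathbf x}(2)$ be multiplication by $\lambda$ in the gap between $B_{x_i}$ and $B_{x_{i+1}}$. For $\boldsymbol\lambda=(\lambda_1,\dots,\lambda_{m-1})\in(\mathfrak h^*)^{m-1}$ put $L_{\boldsymbol\lambda}=\sum_i\gamma_i(\lambda_i)$.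

\begin{definition}\label{def:rhr}
Let $L=L_{\boldsymbol\lambda}$, and for $z\in W$ let $V^\bullet=H^\bullet_z(B_{\mathbf x})$ with the induced operator $L:V^\bullet\to V^{\bullet+2}$. We say that $L$ satisfies \emph{relative hard Lefschetz} if $L^d:V^{-d}\to V^d$ is an isomorphism for all $z\in W$ and $d\ge0$. It satisfies \emph{relative Hodge--Riemann} if moreover, for all $z$ and $d\ge0$, the form $\langle v,L^dv'\rangle$ on $\operatorname{Prim}^{-d}=\ker(L^{d+1}:V^{-d}\to V^{d+2})$ is $(-1)^{\varepsilon}$-definite, where $\varepsilon=\frac12(\ell(\mathbf x)-\ell(z)-d)$.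
\end{definition}

Hard Lefschetz makes $L:V^{-d-2}\to V^{-d}$ injective for $d\ge0$, so the multiplicity of $B_z(k)$ in $B_{\mathbf x}$ can only grow as $|k|$ decreases in steps of two. Hodge--Riemann fixes the signatures of the forms. For instance, if $B_{\mathbf x}$ is perverse it says that the form on $V^0$ is definite of sign $(-1)^{(\ell(\mathbf x)-\ell(z))/2}$.

Fix a dominant regular $\rho$, and let $RHR(x_1,\dots,x_m)$ be the statement that $L_{(a_1\rho,\dots,a_{m-1}\rho)}$ satisfies relative Hodge--Riemann for all $a_1,\dots,a_{m-1}>0$. For $m=1$ this holds: the only nonzero space is $H^0_x(B_x)=\mathbb R\cdot\mathrm{id}$, with $\langle\mathrm{id},\mathrm{id}\rangle=1$ and $\varepsilon=0$. It is known that $RHR(x,y)$ holds for all $x,y\in W$, for every choice of dominant regular $\rho$; we use this as an input. The problem, posed by Elias and Williamson \cite{EW16}, is whether $RHR(x_1,\dots,x_m)$ holds for all $m$ and all $x_1,\dots,x_m\in W$.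

It costs nothing to allow different weights in different gaps. Let $\Lambda$ be a nonempty set of dominant regular elements stable under positive scaling, and let $RHR_\Lambda(\mathbf x)$ be the statement that $L_{\boldsymbol\lambda}$ satisfies relative Hodge--Riemann on $B_{\mathbf x}$ for all $\boldsymbol\lambda\in\Lambda^{m-1}$. By the above, $RHR_\Lambda(\mathbf x)$ holds for $m\le2$; the proof uses the two-factor case only for weights in $\Lambda$.

\begin{theorem}\label{thm:A}
The statement $RHR_\Lambda(x_1,\dots,x_m)$ holds for all $m\ge1$ and all $x_1,\dots,x_m\in W$. In particular, taking $\Lambda=\mathbb R_{>0}\rho$, the statement $RHR(x_1,\dots,x_m)$ always holds.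
\end{theorem}

\begin{theorem}\label{thm:B}
Let $m\ge2$ and $\boldsymbol\lambda\in(\mathfrak h^*)^{m-1}$. Then $L_{\boldsymbol\lambda}$ satisfies relative Hodge--Riemann on $B_{\mathbf x}$ for all $\mathbf x\in W^m$ if and only if every $\lambda_i$ is dominant regular.
\end{theorem}

Section~\ref{sec:model} explains the method on powers of $B_s$. Sections~\ref{sec:linear} and~\ref{sec:pairings} contain the linear algebra and the basic tools for multiplicity spaces. Section~\ref{sec:blocks} treats weights of very different sizes, Section~\ref{sec:sliding} writes multiplication in an outer gap as a signed sum of squares, and Section~\ref{sec:proof} proves the theorems.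

\section{Powers of $B_s$ and products of projective lines}\label{sec:model}

\subsection{The multiplicity space}\label{ss:model}
Let $x_1=\dots=x_m=s$ and $n=m-1$. Then $B_{\mathbf x}=R\otimes_{R^s}R\otimes_{R^s}\cdots\otimes_{R^s}R\,(m)$ has $m+1$ tensor factors, and the $n$ inner ones are the gaps. Since $\partial_s$ is $R^s$-linear with values in $R^s$, the tensor rule gives
\[
\langle f\otimes g_1\otimes\dots\otimes g_n\otimes h,\ f'\otimes g'_1\otimes\dots\otimes g_n'\otimes h'\rangle=\partial_s(g_1g_1')\cdots\partial_s(g_ng_n')\cdot ff'\,\partial_s(hh').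
\]
Put $\delta=\alpha_s/2$, so that $R=R^s\oplus R^s\delta$, $\partial_s(\delta)=1$ and $\delta^2\in R^s$. For $I\subset\{1,\dots,n\}$ let $B_I$ be spanned by the tensors with $g_i=\delta$ for $i\in I$ and $g_i=1$ for $i\notin I$. Then $B_{\mathbf x}=\bigoplus_IB_I$ with $B_I\cong B_s(n-2|I|)$. So $H_z^\bullet(B_{\mathbf x})=0$ for $z\ne s$, and $V^\bullet=H^\bullet_s(B_{\mathbf x})$ has a basis $y_I$ with $\deg y_I=2|I|-n$. As $\partial_s(1)=\partial_s(\delta^2)=0$, we get $\langle y_I,y_J\rangle=1$ if $J$ is the complement of $I$, and $0$ otherwise.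

Write $\lambda_i=\lambda_i^0+c_i\delta$ with $c_i=\langle\lambda_i,\alpha_s^\vee\rangle$ and $\lambda_i^0\in R^s$. The invariant part $\lambda^0_i$ slides to the far left; it preserves every $B_I$ and so induces $0$ on $V^\bullet\to V^{\bullet+2}$. The map $\gamma_i(\delta)$ sends $B_I$ isomorphically to $B_{I\cup\{i\}}$ if $i\notin I$, and into $B_{I\setminus\{i\}}$ if $i\in I$; in the second case it induces $0$. Therefore
\begin{equation}\label{eq:model}
V=\mathbb R[y_1,\dots,y_n]/(y_1^2,\dots,y_n^2),\qquad L_{\boldsymbol\lambda}=\sum_ic_iy_i,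
\end{equation}
and $\langle v,v'\rangle$ is the coefficient of $y_1\cdots y_n$ in $vv'$. This is $H^*((\mathbb P^1)^n;\mathbb R)$ with the Poincar\'e pairing, and $L_{\boldsymbol\lambda}$ is ample exactly when all $c_i$ are positive. The sign in Definition~\ref{def:rhr} is the classical one: classes of polynomial degree $k$ lie in $V^{-d}$ with $d=n-2k$, and $\varepsilon=\frac12(m-1-d)=k$. For $m=2$ the Lefschetz form on $V^{-1}=\mathbb R\cdot1$ has $\langle1,L1\rangle=c_1$; this is why dominance is necessary.

\subsection{The weak Lefschetz argument and its limits}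
The natural inductive route to hard Lefschetz is the following. Suppose that $T^\bullet$ is a smaller space with an operator $L$ satisfying Hodge--Riemann, and that $\phi:V^\bullet\to T^{\bullet+1}$ commutes with $L$, is injective in negative degrees, and satisfies $\langle\phi v,\phi v'\rangle=\langle v,Lv'\rangle$. If $v\in V^{-d}$, $d\ge1$, has $L^dv=0$, then $\phi v\in T^{-(d-1)}$ is primitive and $\langle\phi v,L^{d-1}\phi v\rangle=\langle v,L^dv\rangle=0$. Definiteness gives $\phi v=0$, so $v=0$. In the model \eqref{eq:model} let $\operatorname{res}_i$ be the map setting $y_i=0$. Comparing coefficients gives $\langle v,y_iv'\rangle=\langle\operatorname{res}_iv,\operatorname{res}_iv'\rangle$, so $\phi=(\sqrt{c_i}\operatorname{res}_i)_{1\le i\le n}$ works.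

For general $\mathbf x$ we have less. Proposition~\ref{prop:slide} constructs, for $\lambda$ dominant regular, a map $\varphi$ from $B_x$ to a sum of bimodules $B_u(1)$ with $\ell(u)<\ell(x)$ such that $\langle\varphi b,\varphi b'\rangle=\langle b,\lambda b'-b'\cdot x^{-1}\lambda\rangle$. It is the \emph{difference} between $\lambda$ on one side of $B_x$ and its translate on the other side that is a square. For the first and the last gap the translate can be pushed outside the product, where it acts by zero on $V^\bullet$. For $m=3$ there are no other gaps. For $m=4$ the weight $\lambda_2$ in the middle must cross a factor. Pushed across $B_{x_3}$, it leaves $\lambda_3+x_3^{-1}\lambda_2$ to be handled in the last gap, and for $x_3=s$, $\lambda_i=a_i\rho$, this pairs with $\alpha_s^\vee$ to $(a_3-a_2)\langle\rho,\alpha_s^\vee\rangle$, which is not positive once $a_2\ge a_3$. The same happens on the left.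

So only the sum $N$ of the two outer gap operators factors as above. The way out is to observe that $N$ is the \emph{derivative} of the family $L_t=tN+L_Y$, where $L_Y$ is the sum of the inner gap operators.

\subsection{Four factors by hand}
Take $m=4$ in \eqref{eq:model}, with all $c_i>0$, $N=c_1y_1+c_3y_3$ and $L_t=tN+c_2y_2$. On $V^{-1}$ consider $Q_t(v,v')=\langle v,L_tv'\rangle$, with derivative $\dot Q_t(v,v')=\langle v,Nv'\rangle$. Let $v=v_1y_1+v_2y_2+v_3y_3$ satisfy $L_tv=0$. Applying $\operatorname{res}_1$ and $\operatorname{res}_3$ gives $c_2v_3+tc_3v_2=0$ and $c_2v_1+tc_1v_2=0$; these equations say that both restrictions are primitive on $\mathbb P^1\times\mathbb P^1$. Hence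
\[
\dot Q_t(v,v)=c_1\langle\operatorname{res}_1v,\operatorname{res}_1v\rangle+c_3\langle\operatorname{res}_3v,\operatorname{res}_3v\rangle=2c_1v_2v_3+2c_3v_1v_2=-4t\,\frac{c_1c_3}{c_2}\,v_2^2,
\]
and $v_2=0$ forces $v=0$. So $\dot Q_t$ is negative definite on the radical of $Q_t$. An eigenvalue of $Q_t$ can then pass through zero only downward, and the signature can only drop as $t$ grows. If the signatures for $t\ll1$ and $t\gg0$ agree, no eigenvalue ever vanishes. Here the matrix of $Q_t$ has zero diagonal and determinant $2t^2c_1c_2c_3>0$, so its signature is $-1$ throughout. In general no such formula is available, and the two ends are computed from products with fewer factors.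

One more feature appears for large $m$. The common kernel of $\operatorname{res}_1$ and $\operatorname{res}_n$ is $y_1y_nV'$ with $V'=\mathbb R[y_2,\dots,y_{n-1}]/(y_i^2)$, and $y_1y_n$ has degree $4-n$, which is negative for $n\ge5$. So the map $\phi$ built from the outer gaps is not injective in negative degrees. But on its kernel $N$ vanishes, so $L_t^d(y_1y_nu)=y_1y_nL_Y^du$; and if $y_1y_nu$ has degree $-d$ in $V$, then $u$ has degree $-d-2$ in $V'$, where $L_Y^d$ is injective by hard Lefschetz for $V'$. Lemma~\ref{lem:kernel} is the general form of this remark.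

\section{Lefschetz data}\label{sec:linear}

A \emph{Lefschetz datum} is a finite-dimensional graded real vector space $V^\bullet$ with a symmetric nondegenerate form pairing $V^i$ with $V^{-i}$ and a self-adjoint operator $L:V^\bullet\to V^{\bullet+2}$. For $d\ge0$ the \emph{Lefschetz form} $Q_d(v,v')=\langle v,L^dv'\rangle$ on $V^{-d}$ is symmetric with radical $\ker(L^d|_{V^{-d}})$. Since $\dim V^{-d}=\dim V^d$, \emph{hard Lefschetz} (all $L^d:V^{-d}\to V^d$ are isomorphisms) holds if and only if all $Q_d$ are nondegenerate. For $e\in\mathbb Z$ the datum is \emph{HR of level $e$} if $V^i=0$ for $i\not\equiv e\pmod 2$, hard Lefschetz holds, and $Q_d$ is $(-1)^{(e-d)/2}$-definite on $\operatorname{Prim}^{-d}=\ker(L^{d+1}|_{V^{-d}})$ for all $d\ge0$ with $d\equiv e$. This property is unchanged when $L$ is multiplied by a positive scalar, and passes to orthogonal direct sums of data of the same level. The signature $\operatorname{sig}$ of a symmetric form is the number of positive minus the number of negative eigenvalues; it is locally constant on nondegenerate forms.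

\begin{lemma}\label{lem:sig}
Let $V^\bullet$ vanish in degrees $\not\equiv e\pmod2$, and for $d\equiv e$, $d\ge0$, put
\[
\sigma_d=\sum_{k\ge0}(-1)^{(e-d-2k)/2}\bigl(\dim V^{-d-2k}-\dim V^{-d-2k-2}\bigr).
\]
A Lefschetz datum on $V^\bullet$ is HR of level $e$ if and only if every $Q_d$ is nondegenerate of signature $\sigma_d$. Consequently, for data on a fixed graded space:
\begin{itemize}
\item[(a)] being HR of level $e$ is an open condition on the pair (form, operator);
\item[(b)] along a continuous path of data satisfying hard Lefschetz, if one datum is HR of level $e$ then all are.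
\end{itemize}
\end{lemma}

\begin{proof}
Assume hard Lefschetz. As $L^{d+2}:V^{-d-2}\to V^{d+2}$ is bijective, $L$ is injective on $V^{-d-2}$ and $L^{d+1}$ maps $LV^{-d-2}$ bijectively to $V^{d+2}$. Hence
\begin{equation}\label{eq:prim}
V^{-d}=\operatorname{Prim}^{-d}\oplus LV^{-d-2}.
\end{equation}
The sum is $Q_d$-orthogonal because $\langle p,L^{d}Lv\rangle=\langle L^{d+1}p,v\rangle=0$ for $p$ primitive, and $Q_d(Lv,Lv')=Q_{d+2}(v,v')$. So $\operatorname{Prim}^{-d}$ has dimension $\dim V^{-d}-\dim V^{-d-2}$, and $Q_d$ has signature $\operatorname{sig}Q_d-\operatorname{sig}Q_{d+2}$ on it. A form on a space of dimension $r$ is $\pm$-definite exactly when its signature is $\pm r$. Thus HR of level $e$ means $\operatorname{sig}Q_d-\operatorname{sig}Q_{d+2}=\sigma_d-\sigma_{d+2}$ for all $d$, which is equivalent to $\operatorname{sig}Q_d=\sigma_d$ for all $d$ since both sides vanish for large $d$. The numbers $\sigma_d$ depend only on the graded space, and only finitely many $d$ matter, so (a) and (b) follow from local constancy of the signature.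
\end{proof}

For tensor products we use the classical theorems for a smooth complex projective variety $X$ of dimension $n$ with an ample class $\omega$: hard Lefschetz holds, and $(-1)^k\int_X\alpha^2\omega^{n-2k}>0$ for every nonzero real primitive class $\alpha$ of type $(k,k)$. We need them only for $X=\mathbb P^a\times\mathbb P^b$ and the class of $\mathcal O(1,1)$.

\begin{lemma}\label{lem:tensor}
If $V$ and $V'$ are HR of levels $e$ and $e'$, then $V\otimes V'$, with the product form and the operator $L\otimes1+1\otimes L'$, is HR of level $e+e'$.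
\end{lemma}

\begin{proof}
Let $S_a$ be the datum with basis $e_0,\dots,e_a$, $\deg e_i=2i-a$, $Le_i=e_{i+1}$ (with $e_{a+1}=0$) and $\langle e_i,e_j\rangle=\delta_{i+j,a}$. This is $H^*(\mathbb P^a;\mathbb R)$, shifted, with the hyperplane class and the Poincar\'e form. Iterating \eqref{eq:prim} gives $V=\bigoplus_{a}\bigoplus_{i=0}^aL^i\operatorname{Prim}^{-a}$. Let $p\in\operatorname{Prim}^{-a}$ and $p'\in\operatorname{Prim}^{-a'}$. By degrees, $\langle L^ip,L^jp'\rangle=\langle p,L^{i+j}p'\rangle$ can be nonzero only if $i+j=(a+a')/2$. If $a>a'$ then $i+j>a'$ and $L^{i+j}p'=0$; if $a=a'$ the value is $Q_a(p,p')$. Choosing orthogonal bases of the $\operatorname{Prim}^{-a}$ with $Q_a(p,p)=(-1)^{(e-a)/2}$, we see that $V$ is an orthogonal sum of copies of $S_a$ with the form multiplied by $(-1)^{(e-a)/2}$. Likewise $V'$ is a sum of copies of $S_b$ with sign $(-1)^{(e'-b)/2}$.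

Now $S_a\otimes S_b$ is the cohomology of $\mathbb P^a\times\mathbb P^b$, all of whose classes are of type $(k,k)$. So it satisfies hard Lefschetz, and its Lefschetz form on $\operatorname{Prim}^{-d}$, $d=a+b-2k$, is $(-1)^k$-definite. In $V\otimes V'$ the sign exponent is $\frac{e-a}2+\frac{e'-b}2+k=\frac12(e+e'-d)$.
\end{proof}

A special case will be used often: a $(-1)^\nu$-definite space $U$, placed in degree $0$ with $L=0$, is HR of level $2\nu$, so tensoring with $U$ raises the level by $2\nu$.

\begin{lemma}[One-way crossings]\label{lem:cross}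
Let $Q_t$, $t\in(0,\infty)$, be symmetric forms on a finite-dimensional real vector space, polynomial in $t$. Suppose that $Q_t$ is nondegenerate for $t\ll1$ and for $t\gg0$, with the same signature, and that for every $t$ the derivative $\dot Q_t$ is positive definite on the radical of $Q_t$. Then $Q_t$ is nondegenerate for all $t>0$.
\end{lemma}

\begin{proof}
The determinant of $Q_t$ is a nonzero polynomial, so $Q_t$ degenerates at finitely many points, between which the signature is constant. Let $t_0$ be such a point, $K\ne0$ the radical of $Q_{t_0}$, and $K'$ a complement of $K$. With $h=t-t_0$,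
\[
Q_t=\begin{pmatrix}hD+O(h^2)&O(h)\\O(h)&R_0+O(h)\end{pmatrix}\quad\text{on }K\oplus K',
\]
where $D=\dot Q_{t_0}|_K$ is positive definite and $R_0=Q_{t_0}|_{K'}$ is nondegenerate. A symmetric block matrix with blocks $X,Y,Y^{\mathsf T},Z$ and $Z$ invertible is congruent to $(X-YZ^{-1}Y^{\mathsf T})\oplus Z$. Here $X-YZ^{-1}Y^{\mathsf T}=hD+O(h^2)$, so for small $h\ne0$ the signature of $Q_t$ is $\operatorname{sgn}(h)\dim K+\operatorname{sig}R_0$. Thus the signature increases by $2\dim K>0$ at each degenerate point. Its total change is zero, so there is no such point.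
\end{proof}

\section{Invariant pairings and multiplicity spaces}\label{sec:pairings}

An \emph{invariant pairing of degree $k$} between bimodules $M,N$ is a bilinear map $\beta:M\times N\to R$ satisfying the identities \eqref{eq:inv} and $\beta(M^a,N^b)\subset R^{a+b+k}$. Duality turns \eqref{eq:hom} into a statement about such pairings.

\begin{lemma}\label{lem:pairing}
An invariant pairing of degree $k$ between $B_z$ and $B_{z'}$ is zero if $k<0$, or if $k=0$ and $z\ne z'$. If $k=0$ and $z=z'$, it is a scalar multiple of the intersection form, which is nonzero.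
\end{lemma}

\begin{proof}
Let $DM$ be the graded space of left $R$-linear maps $M\to R$, with $(f\phi)(b)=\phi(fb)$ and $(\phi f)(b)=\phi(bf)$. An invariant pairing of degree $k$ between $M$ and $N$ is the same as a bimodule map $M\to DN$ of degree $k$, namely $b\mapsto\beta(b,-)$. Soergel bimodules are free of finite rank on the left, so $DDM\cong M$; also $D(M(k))=(DM)(-k)$.

The form on $B_s$ has matrix $\left(\begin{smallmatrix}0&2\\2&0\end{smallmatrix}\right)$ in the left basis $1\otimes1$, $1\otimes\alpha_s$. If $N$ has left bases $(\eta_i)$, $(\eta_i^*)$ with $\langle\eta_i,\eta_j^*\rangle=\delta_{ij}$, then $B_sN=\bigoplus_iB_s\otimes\eta_i=\bigoplus_iB_s\otimes\eta_i^*$ and $\langle\xi\otimes\eta_i,\xi'\otimes\eta_j^*\rangle=\delta_{ij}\langle\xi,\xi'\rangle$, so $B_sN$ also has dual left bases. By induction the form gives an isomorphism $\Theta:BS(\underline w)\to D\,BS(\underline w)$ for every $\underline w$.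

Let $\underline x$ be reduced and $BS(\underline x)=B_x\oplus C$. Then $DB_x$ is an indecomposable summand of $BS(\underline x)$. If a shift of it occurred in a shorter $BS(\underline w)$, dualizing would show the same for $B_x$. So $DB_x\cong B_x$, and comparing multiplicities of indecomposables gives $DC\cong C$. If the component $B_x\to DB_x$ of $\Theta$ were zero, $\mathrm{id}_{B_x}$ would factor through $DC\cong C$, and $B_x$ would occur twice in $BS(\underline x)$. So this component, which is given by the intersection form of $B_x$, is a nonzero element of $\operatorname{Hom}^0(B_x,DB_x)\cong\mathbb R$. The lemma now follows from \eqref{eq:hom} applied to $B_z\to DB_{z'}\cong B_{z'}$.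
\end{proof}

Let $B=\bigoplus_iP_i(-i)$ carry an invariant form of degree $0$. Its restriction to $P_i(-i)\times P_j(-j)$ consists of pairings of degree $i+j$ between $B_z$'s. Hence
\begin{equation}\label{eq:orth}
\langle\tau_{\le i}B,\tau_{\le j}B\rangle=0\quad\text{if }i+j<0,
\end{equation}
and in $P_i(-i)\times P_{-i}(i)$ summands $B_z$, $B_{z'}$ with $z\ne z'$ are orthogonal. Besides the $B_{\mathbf x}$ we shall meet orthogonal sums of bimodules $U\otimes_{\mathbb R}B_{\mathbf y}$, where $U$ is a real vector space with a nondegenerate symmetric form, equipped with the product form $\langle u\otimes b,u'\otimes b'\rangle=\langle u,u'\rangle\langle b,b'\rangle$. Then $H_w^\bullet(U\otimes B_{\mathbf y})=U\otimes H_w^\bullet(B_{\mathbf y})$ with the product form. We record four facts.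

\medskip\noindent\textbf{Leading components.} Let $f:B\to B'(k)$ be of degree zero, $B=\bigoplus_iP_i(-i)$, $B'=\bigoplus_lP'_l(-l)$. By \eqref{eq:hom},
\begin{equation}\label{eq:leading}
\begin{gathered}
\text{the component $P_i(-i)\to P'_l(-l+k)$ of $f$ vanishes for $l>i+k$,}\\
\text{and for $l=i+k$ it is $\textstyle\bigoplus_yH^i_y(f)\otimes\mathrm{id}_{B_y}$.}
\end{gathered}
\end{equation}
Left or right multiplication by $\lambda\in\mathfrak h^*$ preserves each $P_i(-i)$, so it induces $0$ on $H_w^\bullet(B)\to H_w^{\bullet+2}(B)$.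

\medskip\noindent\textbf{Lifts.} A degree-zero map $\tilde v:B_w(-i)\to B$ has image in $\tau_{\le i}B$ and so defines an element $v\in H^i_w(B)$; we say that $\tilde v$ \emph{lifts} $v$. Every $v$ has a lift, and if $f:B\to B'(k)$ then $f\tilde v$ lifts $f(v)\in H_w^{i+k}(B')$. The class of $\tilde v(\beta)$ in ${}^pH^i(B)$ is $v\otimes\beta$. So if $\tilde v,\tilde v'$ lift $v\in H^i_w(B)$ and $v'\in H^j_w(B)$, then \eqref{eq:orth} and \eqref{eq:formH} give, for $\beta,\beta'\in B_w$,
\begin{equation}\label{eq:lift}
\langle\tilde v\beta,\tilde v'\beta'\rangle=\begin{cases}0&\text{if }i+j<0,\\ \langle v,v'\rangle\langle\beta,\beta'\rangle_{B_w}&\text{if }i+j=0.\end{cases}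
\end{equation}

\medskip\noindent\textbf{Gap operators.} The $\gamma_i(\lambda)$ commute with each other, and they are self-adjoint because $\langle\xi f\otimes\eta,\xi'\otimes\eta'\rangle=\langle\xi f\langle\eta,\eta'\rangle,\xi'\rangle=\langle\xi\langle\eta,\eta'\rangle,\xi'f\rangle$. By \eqref{eq:lift} the induced operators on $H_w^\bullet(B_{\mathbf x})$ are self-adjoint too.

\medskip\noindent\textbf{Parity.} The bimodule $BS(\underline w)$ lives in degrees congruent mod $2$ to the length of $\underline w$, so $B_x$ lives in degrees $\equiv\ell(x)$ and $B_{\mathbf x}$ in degrees $\equiv\ell(\mathbf x)$. Hence $H^i_w(B_{\mathbf x})=0$ unless $i\equiv\ell(\mathbf x)-\ell(w)$.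

\medskip
Thus $(H_w^\bullet(B_{\mathbf x}),L_{\boldsymbol\lambda})$ is a Lefschetz datum, and \emph{relative Hodge--Riemann says that it is HR of level $\ell(\mathbf x)-\ell(w)$ for every $w\in W$.}

\section{Weights of very different sizes}\label{sec:blocks}

Group the factors of $B_{\mathbf x}$ into blocks and decompose each block into indecomposables. The multiplicity space of $B_{\mathbf x}$ becomes a sum of tensor products: multiplicity spaces of the blocks, times multiplicity spaces of products with one factor per block. The form and the operators inside the blocks respect this structure only up to terms that lower a filtration. These terms disappear when the weights inside the blocks are small.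

\begin{lemma}\label{lem:blocks}
Divide $\mathbf x=(x_1,\dots,x_m)$ into consecutive blocks $\mathbf x^1,\dots,\mathbf x^r$, let $\boldsymbol\lambda\in\Lambda^{m-1}$, and let $L_{\mathrm{int}}$ (respectively $L_{\mathrm{ext}}$) be the sum of the $\gamma_i(\lambda_i)$ over the gaps inside blocks (respectively between blocks). Assume $RHR_\Lambda(\mathbf x^k)$ for all $k$ and $RHR_\Lambda(u_1,\dots,u_r)$ for all $u_1,\dots,u_r\in W$. Then $L_{\mathrm{ext}}+\epsilon L_{\mathrm{int}}$ satisfies relative Hodge--Riemann on $B_{\mathbf x}$ for all sufficiently small $\epsilon>0$.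
\end{lemma}

\begin{proof}
Only finitely many $w$ have $H_w^\bullet(B_{\mathbf x})\ne0$, so we may fix $w$. Let $M_k=B_{\mathbf x^k}=\bigoplus_iP^k_i(-i)$ with $P^k_i=\bigoplus_uH^i_u(M_k)\otimes B_u$. For $\mathbf u\in W^r$ put
\[
A_{\mathbf u}=H^\bullet_{u_1}(M_1)\otimes\dots\otimes H^\bullet_{u_r}(M_r),\qquad C_{\mathbf u}=H_w^\bullet(B_{\mathbf u}).
\]
Then $B_{\mathbf x}=M_1\cdots M_r=\bigoplus_pM_{(p)}$ with $M_{(p)}=\bigoplus_{\mathbf u}A^p_{\mathbf u}\otimes B_{\mathbf u}(-p)$, and
\[
V^n=H_w^n(B_{\mathbf x})=\bigoplus_{p+q=n}V_{p,q},\qquad V_{p,q}=\bigoplus_{\mathbf u}A^p_{\mathbf u}\otimes C^q_{\mathbf u}.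
\]

\emph{Operators.} The decompositions of the $M_k$ are decompositions of bimodules, so $L_{\mathrm{ext}}$ preserves each $A^p_{\mathbf u}\otimes B_{\mathbf u}(-p)$ and acts on $V$ as $1\otimes L_C$, where $L_C$ is the operator on $C_{\mathbf u}$ for the external weights. By \eqref{eq:leading} applied to the internal operator of each $M_k$, the operator $L_{\mathrm{int}}$ maps $V_{p,q}$ to $\bigoplus_{j\ge0}V_{p+2-j,\,q+j}$, and its component for $j=0$ is $L_A\otimes1$, where $L_A$ is the sum of the induced operators on the tensor factors of $A_{\mathbf u}$. Let $Z_j$ denote the component for $j\ge1$.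

\emph{Form.} For $b_k\in P^k_{i_k}(-i_k)$ and $b_k'\in P^k_{i'_k}(-i'_k)$, the pairing of $b_1\otimes\dots\otimes b_r$ with $b_1'\otimes\dots\otimes b'_r$ is the nested expression $\langle b_1\langle b_2\langle\cdots\rangle,b_2'\rangle,b_1'\rangle$. Right multiplication preserves $P^k_{i_k}(-i_k)$, so by \eqref{eq:orth} the expression vanishes if $i_k+i_k'<0$ for some $k$. Hence $M_{(p)}\perp M_{(p')}$ for $p+p'<0$. For $p+p'=0$ it can be nonzero only if $i_k+i'_k=0$ for all $k$. In that case \eqref{eq:formH} and Lemma~\ref{lem:pairing}, applied at each level of the nesting, show that the summands for $\mathbf u\ne\mathbf u'$ are orthogonal and that for $\mathbf u=\mathbf u'$ the form is the product of the forms on $A_{\mathbf u}$ and on $B_{\mathbf u}$. Elements $a\otimes c\in V_{p,q}$ have lifts $a\otimes\tilde c$ with image in $M_{(p)}$. So by \eqref{eq:lift}, $V_{p,q}\perp V_{p',q'}$ for $p+p'<0$, and on $V_{p,q}\times V_{-p,-q}$ the form is the product form of $\bigoplus_{\mathbf u}A_{\mathbf u}\otimes C_{\mathbf u}$.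

\emph{Rescaling.} Let $g_\epsilon$ act on $V_{p,q}$ by $\epsilon^{p/2}$. It is an isomorphism onto $(V,\langle-,-\rangle,L_{\mathrm{ext}}+\epsilon L_{\mathrm{int}})$ from the datum with form $\langle g_\epsilon-,g_\epsilon-\rangle$ and operator
\[
g_\epsilon^{-1}(L_{\mathrm{ext}}+\epsilon L_{\mathrm{int}})g_\epsilon=1\otimes L_C+L_A\otimes1+\sum_{j\ge1}\epsilon^{j/2}Z_j,
\]
since $\epsilon\cdot\epsilon^{p/2}\cdot\epsilon^{-(p+2-j)/2}=\epsilon^{j/2}$. The new form is the old one multiplied by $\epsilon^{(p+p')/2}$ on $V_{p,q}\times V_{p',q'}$, and $p+p'\ge0$ wherever it is nonzero. As $\epsilon\to0^+$ the rescaled datum therefore tends to $\bigoplus_{\mathbf u}A_{\mathbf u}\otimes C_{\mathbf u}$ with the product form and the operator $L_A\otimes1+1\otimes L_C$. By the hypotheses and Lemma~\ref{lem:tensor}, the summand for $\mathbf u$ is HR of level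
\[
\sum_k\bigl(\ell(\mathbf x^k)-\ell(u_k)\bigr)+\Bigl(\sum_k\ell(u_k)-\ell(w)\Bigr)=\ell(\mathbf x)-\ell(w),
\]
which does not depend on $\mathbf u$. Lemma~\ref{lem:sig}(a) finishes the proof.
\end{proof}

\section{Sliding a weight across $B_x$}\label{sec:sliding}

We now construct the maps $\varphi$ announced in Section~\ref{sec:model}. Three properties are needed: an identity of forms; a target that is a sum of unshifted $B_u$ with definite multiplicity spaces, so that induction applies; and control of the kernel of $\varphi$ after tensoring with other bimodules. For the last point we realize $\varphi$ as the first differential of a Rouquier-type complex built from two-term complexes, because vanishing properties of complexes propagate through tensor products while injectivity of a single map does not. We use two standard facts.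

\begin{itemize}
\item[(F1)] Let $y\in W$, $s\in S$. If $ys>y$, then $B_yB_s$ is perverse, contains $B_{ys}$ once, and its other summands are $B_u$ with $u<y$. If $ys<y$, then $B_yB_s\cong B_y(1)\oplus B_y(-1)$. The same holds for $B_sB_y$, with $sy$ in place of $ys$. This follows from Soergel's conjecture \cite[Theorem~1.1]{EW14}, Soergel's categorification theorem, and the Kazhdan--Lusztig formulas $\underline H_y\underline H_s=\underline H_{ys}+\sum_{u<y,\,us<u}\mu(u,y)\underline H_u$ for $ys>y$ and $\underline H_y\underline H_s=(v+v^{-1})\underline H_y$ for $ys<y$.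
\item[(F2)] If $ys>y$, then $y\alpha_s^\vee$ is a nonzero nonnegative combination of the $\alpha_r^\vee$, $r\in S$ \cite[Theorem~5.4]{Hum}; the span of the $\alpha_r^\vee$ is the geometric representation. Hence $\langle\lambda,y\alpha_s^\vee\rangle>0$ for $\lambda$ dominant regular.
\end{itemize}

\subsection{Complexes}
All complexes are bounded complexes of Soergel bimodules with degree-zero differentials; $CC'$ is the total complex of the tensor product, and $C[-p]^j=C^{j-p}$. Put
\[
E_w^{j,i}(C)=H^j\bigl(H^i_w(C^\bullet)\bigr).
\]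
Since $H^i_w$ is additive, $E^{j,i}_w$ vanishes on contractible complexes, and a short exact sequence of complexes that splits in each degree gives a long exact sequence in $j$.

\begin{lemma}[Cancellation]\label{lem:cancel}
Let $A$ be a direct summand of $C^j$ such that $d|_A:A\to C^{j+1}$ is a split monomorphism, and let $K=(A\to dA)\subset C$. Then $C/K$ is a complex of Soergel bimodules, and $E^{\bullet,\bullet}_w(MCM')\cong E_w^{\bullet,\bullet}(M(C/K)M')$ for all complexes $M,M'$.
\end{lemma}

\begin{proof}
The subcomplex $K$ is contractible and is a direct summand in each degree. The same holds for $MKM'\subset MCM'$, and the long exact sequence applies.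
\end{proof}

If the differential has a nonzero component between summands $B_w(-i)\subset C^j$ and $B_w(-i)\subset C^{j+1}$, this component is an isomorphism by \eqref{eq:hom}, so the lemma applies to $A=B_w(-i)$. After finitely many such steps we reach a \emph{minimal} complex $C_{\min}$, whose differentials induce $0$ on all $H^i_w$. Then $E_w^{j,i}(C)=H_w^i(C_{\min}^j)$, and $C$ may be replaced by $C_{\min}$ inside any product. We consider two conditions, each required for all $w\in W$.
\begin{itemize}
\item[(D)] $E_w^{j,i}(C)=0$ whenever $i+j<0$. Equivalently, $C^j_{\min}$ involves only $B_u(l)$ with $l\le j$.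
\item[(I)] $E_w^{j,i}(C)=0$ whenever $j<0$, and whenever $j=0$ and $i<0$. Equivalently, $C^j_{\min}=0$ for $j<0$ and $C^0_{\min}$ involves only $B_u(l)$ with $l\le0$.
\end{itemize}
For a complex starting in degree $0$, condition (I) says that $d^0$ is injective on $H^i_w$ for $i<0$; this is the injectivity in the weak Lefschetz argument. Condition (D) will allow us to remove unwanted summands in degree $1$.

For $s\in S$ and $c>0$ let $F_s=(B_s\xrightarrow{\sqrt c\,\pi_s}R(1))$ in degrees $0$ and $1$, where $\pi_s(f\otimes g)=fg$.

\begin{lemma}\label{lem:Fs}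
If $C$ satisfies \emph{(D)}, respectively \emph{(I)}, then so do $CF_s$ and $F_sC$.
\end{lemma}

\begin{proof}
We treat $CF_s$; for $F_sC$ use the left-handed (F1). First let $C=B_u$, so $CF_s=(B_uB_s\to B_u(1))$. If $us>u$, then $B_uB_s$ is perverse, so $E^{0,i}=0$ for $i\ne0$ and $E^{1,i}=0$ for $i\ne-1$. If $us<u$, then $B_uB_s\cong B_u(1)\oplus B_u(-1)$. The differential is surjective, and its restriction to $B_u(1)$ is a scalar. This scalar is nonzero, for $B_u(-1)$ vanishes in the lowest degree of $B_u(1)$. So only $E_u^{0,1}$ survives. In both cases $B_uF_s$ satisfies (D) and (I).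

In general take $C$ minimal and filter $CF_s$ by the subcomplexes $C^{\ge p}F_s$. The subquotients are sums of complexes $B_u(l)F_s[-p]$ with $B_u(l)$ a summand of $C^p$, and $E^{j,i}(B_u(l)F_s[-p])=E^{j-p,\,i+l}(B_uF_s)$. By the long exact sequences it suffices that these vanish in the required range. Under (D) we have $l\le p$, so $i+j<0$ gives $(i+l)+(j-p)<0$. Under (I) we have $p\ge0$. If $j<0$, or $j=0<p$, then $j-p<0$. If $j=p=0$ and $i<0$, then $l\le0$ and $i+l<0$.
\end{proof}

\begin{lemma}\label{lem:split}
A degree-zero map $f:A\to B$ of Soergel bimodules that is injective on all $H^i_u$ is a split monomorphism.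
\end{lemma}

\begin{proof}
Choose left inverses of the maps $H^i_u(f)$ and realize them, using decompositions of $A$ and $B$, by a map $g:B\to A$. Then $gf-\mathrm{id}$ induces $0$ on all $H^i_u(A)$, so by \eqref{eq:leading} it maps $\tau_{\le i}A$ into $\tau_{\le i-1}A$ and is nilpotent. Hence $gf$ is invertible.
\end{proof}

\subsection{The sliding complexes}

\begin{proposition}\label{prop:slide}
Let $x\in W$ and let $\lambda$ be dominant regular. There is a complex $\mathcal F=\mathcal F_x$ with $\mathcal F^j=0$ for $j<0$, $\mathcal F^0=B_x$, $\mathcal F^1=G(1)\oplus J$ and $d^0=(\varphi,0)$, such that: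
\begin{itemize}
\item[(a)] $G=\bigoplus_{\ell(u)<\ell(x)}U_u\otimes B_u$, where $U_u$ carries a $(-1)^{(\ell(x)-1-\ell(u))/2}$-definite form (the exponent is an integer if $U_u\ne0$), and, with the product form on $G$,
\begin{equation}\label{eq:slideR}
\langle\varphi b,\varphi b'\rangle_G=\langle b,\lambda b'\rangle-\langle b,b'\cdot x^{-1}\lambda\rangle\qquad(b,b'\in B_x);
\end{equation}
\item[(b)] if a complex $M$ satisfies \emph{(I)}, so does $M\mathcal F$;
\item[(c)] $\mathcal F$ satisfies \emph{(D)}.
\end{itemize}
There is also a complex $\mathcal F'=\mathcal F'_x$ of the same shape, with $G'$, $J'$, $\varphi'$ and $G'$ as in \emph{(a)}, such that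
\begin{equation}\label{eq:slideL}
\langle\varphi'b,\varphi'b'\rangle_{G'}=\langle b,b'\lambda\rangle-(x\lambda)\langle b,b'\rangle,
\end{equation}
$\mathcal F'M$ satisfies \emph{(I)} if $M$ does, and $\mathcal F'$ satisfies \emph{(D)}.
\end{proposition}

\begin{proof}
We use induction on $\ell(x)$. For $x=1$ take $\mathcal F=R$, $G=J=0$. Let $x=ys>y$, and let $\mathcal F_y$ be given, with $\varphi_y$, $J_y$ and $G_y=\bigoplus_zU_z^y\otimes B_z$. After crossing $B_y$ the weight is $\mu=y^{-1}\lambda$. It need not be dominant, but by (F2)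
\[
c=\langle\mu,\alpha_s^\vee\rangle=\langle\lambda,y\alpha_s^\vee\rangle>0 .
\]
This is where dominance of $\lambda$ enters. Let $C=\mathcal F_yF_s$ with this $c$. Then
\[
C^0=B_yB_s,\qquad C^1=\tilde G(1)\oplus J_yB_s,\qquad\tilde G=G_yB_s\oplus B_y,\qquad d^0=(\psi,0),
\]
with $\psi=(\varphi_y\otimes\mathrm{id},\ \sqrt c\;\mathrm{id}\otimes\pi_s)$. Give $\tilde G$ the orthogonal sum of the forms. By induction and Lemma~\ref{lem:Fs}, $C$ satisfies (D).

\emph{Step 1: the identity on $B_yB_s$.} For $\eta=f\otimes g$, $\eta'=f'\otimes g'$ in $B_s$ and $h=gg'$,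
\[
\langle\eta,\mu\eta'-\eta'\cdot s\mu\rangle=ff'\,\frac{\mu h-\mu\,s(h)-h\,s(\mu)+s(h)\mu}{\alpha_s}=ff'h\,\frac{\mu-s\mu}{\alpha_s}=c\,\pi_s(\eta)\pi_s(\eta').
\]
Since $x^{-1}\lambda=s\mu$, we have $\lambda b'-b'\cdot x^{-1}\lambda=(\lambda\xi'-\xi'\mu)\otimes\eta'+\xi'\otimes(\mu\eta'-\eta'\cdot s\mu)$ for $b'=\xi'\otimes\eta'\in B_yB_s$. Pair with $b=\xi\otimes\eta$ and use \eqref{eq:tensor}, the identity \eqref{eq:slideR} for $y$, and the last display:
\[
\langle b,\lambda b'-b'\cdot x^{-1}\lambda\rangle=\bigl\langle\varphi_y(\xi)\langle\eta,\eta'\rangle,\varphi_y(\xi')\bigr\rangle+c\,\bigl\langle\xi\,\pi_s(\eta),\xi'\pi_s(\eta')\bigr\rangle=\langle\psi b,\psi b'\rangle_{\tilde G}.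
\]

\emph{Step 2: cutting the source down to $B_x$.} By (F1), $B_yB_s=B_x\oplus B'$ with $B'$ perverse. Since $B_yB_s$ is a summand of $BS(\underline y\,s)$ with the restricted form up to a positive scalar, its form restricts on $B_x$ to $\kappa$ times the intersection form, with $\kappa>0$. Let $\tilde C\subset C$ be the subcomplex with $\tilde C^0=B_x$ and $\tilde C^j=C^j$ for $j\ge1$; the quotient is $B'$ in degree $0$. In the exact sequence $E^{j-1,i}(B')\to E^{j,i}(\tilde C)\to E^{j,i}(C)$ the first term is nonzero only for $(j,i)=(1,0)$. So $\tilde C$ satisfies (D).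

\emph{Step 3: making the target perverse.} By (F1), $\tilde G=P_{-1}(1)\oplus P_0\oplus P_1(-1)$ with $P_i$ perverse; the outer terms come from the $z$ with $zs<z$, so $P_1$ is a sum of $B_z$ with $\ell(z)<\ell(y)$. The summand $P_{-1}(1)$ is isotropic by \eqref{eq:orth}, so it cannot be part of a definite target. We remove it and show that $\psi(B_x)$ has no component in $P_1(-1)$.

Let $A=\tau_{\le-2}\tilde C^1$. For $i\le-2$ we have $H^i_u(\tilde C^0)=0$ and, by (D), $E_u^{1,i}(\tilde C)=0$, so $H^i_u(A)=H^i_u(\tilde C^1)\to H^i_u(\tilde C^2)$ is injective; for $i\ge-1$ we have $H^i_u(A)=0$. By Lemma~\ref{lem:split}, $d|_A$ is a split monomorphism. Let $\mathcal F=\tilde C/(A\to dA)$. By Lemma~\ref{lem:cancel}, $\mathcal F$ satisfies (D), which is (c). As $\tau_{\le-2}(\tilde G(1))=(\tau_{\le-1}\tilde G)(1)$, we have $\mathcal F^0=B_x$ and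
\[
\mathcal F^1=G(1)\oplus J,\qquad G=\tau_{\le0}\tilde G/\tau_{\le-1}\tilde G\cong P_0,\qquad J=P_1\oplus J_yB_s/\tau_{\le-2}(J_yB_s).
\]
The component $B_x\to P_1$ of $\psi$ vanishes by \eqref{eq:hom}, because $B_x$ does not occur in $P_1$. So $\psi(B_x)\subset(\tau_{\le0}\tilde G)(1)$ and $d^0=(\varphi,0)$ with $\varphi:B_x\to G(1)$ induced by $\psi$. By \eqref{eq:orth} the form on $\tau_{\le0}\tilde G$ descends to $G$, and Step~1 gives $\langle\varphi b,\varphi b'\rangle=\kappa\langle b,\lambda b'-b'\cdot x^{-1}\lambda\rangle_{B_x}$. Multiplying the form on $G$ by $\kappa^{-1}$ yields \eqref{eq:slideR}.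

\emph{Step 4: signs.} We have $G=B_y\oplus\bigoplus_{z,u}\bigl(U^y_z\otimes H^0_u(B_zB_s)\bigr)\otimes B_u$ with $\ell(z)<\ell(y)$. Up to $\kappa^{-1}$ its form is the product form, by \eqref{eq:formH} and the orthogonality of different $u$. All $u$ that occur have $\ell(u)\le\ell(z)+1\le\ell(y)<\ell(x)$. If $zs<z$, then $H_u^0(B_zB_s)=0$. If $zs>z$, then $B_zB_s$ is perverse, all of $H^0_u(B_zB_s)$ is primitive, and the two-factor case for $(z,s)$ says that its form is $(-1)^{(\ell(z)+1-\ell(u))/2}$-definite. Together with the sign $(-1)^{(\ell(y)-1-\ell(z))/2}$ of $U^y_z$ this gives $(-1)^{(\ell(y)-\ell(u))/2}=(-1)^{(\ell(x)-1-\ell(u))/2}$; the exponents are integers by induction and parity. The summand $B_y$ has sign $+$, as the formula requires. This proves (a).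

\emph{Step 5: part (b).} Let $M$ satisfy (I); we may take it minimal, hence in degrees $\ge0$. By induction and Lemma~\ref{lem:Fs}, $MC=(M\mathcal F_y)F_s$ satisfies (I). The quotient $MC/M\tilde C=MB'$ lies in degrees $\ge0$, so for $j\le0$ the sequence $0=E^{j-1,i}(MB')\to E^{j,i}(M\tilde C)\to E^{j,i}(MC)$ shows that $M\tilde C$ satisfies (I). By Lemma~\ref{lem:cancel} so does $M\mathcal F$. (This argument would not work for (D): a product of perverse bimodules need not be perverse, so we have no bound on the shifts in $MB'$.)

\emph{The left version.} Write $x=sy>y$ and put $\mu=y\lambda$, $c=\langle\mu,\alpha_s^\vee\rangle=\langle\lambda,y^{-1}\alpha_s^\vee\rangle$, which is positive by (F2) as $y^{-1}s>y^{-1}$. Let $C=F_s\mathcal F'_y$, $\tilde G'=B_sG'_y\oplus B_y$ and $\psi'=(\mathrm{id}\otimes\varphi'_y,\ \sqrt c\,\pi_s\otimes\mathrm{id})$. Only Step~1 needs a new computation, because the form is not left-right symmetric. For $\xi=f\otimes g$, $\xi'=f'\otimes g'$ in $B_s$, $h\in R$ and $k=gg'h$,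
\[
\langle\xi h,\xi'\mu-(s\mu)\xi'\rangle=ff'\,\frac{k\mu-s(k)s(\mu)-s(\mu)k+s(\mu)s(k)}{\alpha_s}=c\,ff'k=c\,\pi_s(\xi)\pi_s(\xi')h .
\]
Since $x\lambda=s\mu$, we have $b'\lambda-(x\lambda)b'=\xi'\otimes(\eta'\lambda-\mu\eta')+(\xi'\mu-(s\mu)\xi')\otimes\eta'$ for $b'=\xi'\otimes\eta'\in B_sB_y$. Pairing with $b=\xi\otimes\eta$ and taking $h=\langle\eta,\eta'\rangle$,
\[
\langle b,b'\lambda-(x\lambda)b'\rangle=\bigl\langle\xi\langle\varphi'_y\eta,\varphi'_y\eta'\rangle,\xi'\bigr\rangle+c\,\bigl\langle\pi_s(\xi)\eta,\pi_s(\xi')\eta'\bigr\rangle=\langle\psi'b,\psi'b'\rangle_{\tilde G'}.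
\]
Steps 2--5 go through word for word with the order of the tensor factors reversed, using the left-handed (F1) and the two-factor case for $(s,z)$.
\end{proof}

\begin{example}
For $x=s$ the construction gives $\mathcal F_s=\mathcal F'_s=F_s$ with $c=\langle\lambda,\alpha_s^\vee\rangle$ and $G=R$. On the model \eqref{eq:model}, $\pi_s\otimes\mathrm{id}$ multiplies the first inner factor into the left one; it sends $y_I$ to $y_I$ for $1\notin I$ and to $0$ for $1\in I$, so it induces $\operatorname{res}_1$. For $x=sr$ with $r\ne s$ we get $G=B_r\oplus B_s$. For $x=srs$ with $m_{sr}\ge3$ we get $\tilde G=B_{rs}\oplus B_sB_s\oplus B_{sr}$; Step~3 cancels the summand $B_s(1)$ of $B_sB_s$, moves $B_s(-1)$ into $J$, and leaves $G=B_{rs}\oplus B_{sr}$.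
\end{example}

\subsection{The common kernel of the two outer maps}

\begin{lemma}\label{lem:kernel}
Let $x,z\in W$, let $\varphi':B_x\to G'(1)$ and $\varphi:B_z\to G(1)$ be as in Proposition~\ref{prop:slide} for some dominant regular weights, and let $Y$ be a Soergel bimodule with a map $L_Y:Y\to Y(2)$ such that $L_Y^k:H^{-k}_y(Y)\to H^k_y(Y)$ is an isomorphism for all $y\in W$, $k\ge0$. Let $d\ge1$ and $v\in H_w^{-d}(B_xYB_z)$. If $\varphi'(v)=0$ in $H_w^{-d+1}(G'YB_z)$, $\varphi(v)=0$ in $H_w^{-d+1}(B_xYG)$, and $L_Y^dv=0$, then $v=0$.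
\end{lemma}

\begin{proof}
Let $\Phi(X)=\mathcal F'_xX\mathcal F_z$, an additive functor of the Soergel bimodule $X$. The complex $\Phi(X)$ starts in degree $0$ with $B_xXB_z$, and its first differential has components $\varphi',0,\varphi,0$. So $E_w^{0,i}(\Phi(X))\subset H^i_w(B_xXB_z)$ is the common kernel of $\varphi'$ and $\varphi$. The one-term complex $B_y$ satisfies (I), hence so do $B_y\mathcal F_z$ and $\Phi(B_y)$ by Proposition~\ref{prop:slide}. Thus $E_w^{0,i}(\Phi(B_y))=0$ for $i<0$.

Write $Y=\bigoplus_kP_k(-k)$ with $P_k=\bigoplus_yH^k_y(Y)\otimes B_y$. Then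
\[
v\in E_w^{0,-d}(\Phi(Y))=\bigoplus_k\bigoplus_yH_y^k(Y)\otimes E_w^{0,-d-k}(\Phi(B_y)),
\]
and only $k\le-d$ contribute. Suppose $v=\sum_kv_k\ne0$, and let $k_0\le-d$ be maximal with $v_{k_0}\ne0$. By \eqref{eq:leading} for $L_Y^d:Y\to Y(2d)$, the component of $L_Y^dv$ indexed by $l=k_0+2d$ comes only from $v_{k_0}$, and it is the image of $v_{k_0}$ under
\[
\bigoplus_yL_Y^d\otimes1:\ \bigoplus_yH_y^{k_0}(Y)\otimes H_w^{-d-k_0}(B_xB_yB_z)\longrightarrow\bigoplus_yH_y^{k_0+2d}(Y)\otimes H_w^{-d-k_0}(B_xB_yB_z).
\]
As $-k_0\ge d$ and $L_Y^{-k_0}$ is injective on $H^{k_0}_y(Y)$, so is $L_Y^d$. Hence $L_Y^dv\ne0$, a contradiction.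
\end{proof}

\section{Proofs of the theorems}\label{sec:proof}

\subsection{The induction}
We prove Theorem~\ref{thm:A} by induction on $(m,\ell(\mathbf x))$, ordered lexicographically. The cases $m\le2$ are known. Let $m\ge3$ and assume the theorem for fewer than $m$ factors and for $m$ factors of smaller total length. Fix $\boldsymbol\lambda\in\Lambda^{m-1}$ and $w\in W$. Put $V^\bullet=H^\bullet_w(B_{\mathbf x})$, $e=\ell(\mathbf x)-\ell(w)$, $Y=B_{x_2}\cdots B_{x_{m-1}}$, and
\[
N=\gamma_1(\lambda_1)+\gamma_{m-1}(\lambda_{m-1}),\qquad L_Y=\sum_{i=2}^{m-2}\gamma_i(\lambda_i),\qquad L_t=tN+L_Y\quad(t>0).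
\]
We must show that $(V,L_1)$ is HR of level $e$. The weights of $L_t$ lie in $\Lambda$ because $\Lambda$ is stable under positive scaling.

\begin{lemma}[Key inequality]\label{lem:key}
Let $t>0$, $d\ge1$ and $0\ne v\in V^{-d}$ with $L_t^dv=0$. Then $(-1)^{(e-d)/2}\langle v,L_t^{d-1}Nv\rangle>0$.
\end{lemma}

\begin{proof}
Take $\varphi':B_{x_1}\to G'(1)$ for $(x_1,\lambda_1)$ and $\varphi:B_{x_m}\to G(1)$ for $(x_m,\lambda_{m-1})$ from Proposition~\ref{prop:slide}. Let
\[
T^\bullet=H_w^\bullet(G'YB_{x_m})\oplus H_w^\bullet(B_{x_1}YG)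
\]
with the orthogonal sum of the forms, and let $\phi=(\varphi',\varphi):V^\bullet\to T^{\bullet+1}$. The operator $L_t$ acts on $T^\bullet$ by the same weights in the same gaps. As $\varphi'$ and $\varphi$ are bimodule maps on the outer factors, $\phi L_t=L_t\phi$.

\emph{The map $\phi$ factors $N$:} for $v\in V^i$, $v'\in V^j$ with $i+j=-2$,
\begin{equation}\label{eq:factor}
\langle\phi v,\phi v'\rangle_T=\langle v,Nv'\rangle_V .
\end{equation}
Indeed, for $b,b'\in B_{\mathbf x}$ the tensor rule, applied to $B_{x_1}\cdot(YB_{x_m})$ with \eqref{eq:slideL} and to $(B_{x_1}Y)\cdot B_{x_m}$ with \eqref{eq:slideR}, gives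
\begin{align*}
\langle\varphi'b,\varphi'b'\rangle&=\langle b,\gamma_1(\lambda_1)b'\rangle-(x_1\lambda_1)\langle b,b'\rangle,\\
\langle\varphi b,\varphi b'\rangle&=\langle b,\gamma_{m-1}(\lambda_{m-1})b'\rangle-\langle b,b'\cdot x_m^{-1}\lambda_{m-1}\rangle .
\end{align*}
Take $b=\tilde v\beta\in\tau_{\le i}B_{\mathbf x}$ and $b'=\tilde v'\beta'\in\tau_{\le j}B_{\mathbf x}$ for lifts $\tilde v,\tilde v'$ and $\beta,\beta'\in B_w$. The last terms vanish by \eqref{eq:orth}, since $i+j<0$ and right multiplication preserves $\tau_{\le j}$; this is where it matters that the two gaps are the outer ones. Since $(i+1)+(j+1)=0=i+(j+2)$, formula \eqref{eq:lift} shows that the left sides add up to $\langle\phi v,\phi v'\rangle_T\langle\beta,\beta'\rangle_{B_w}$ and the right sides to $\langle v,Nv'\rangle_V\langle\beta,\beta'\rangle_{B_w}$. The form on $B_w$ is nonzero, so \eqref{eq:factor} follows.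

\emph{The datum $(T,L_t)$ is HR of level $e-1$.} We have $G'YB_{x_m}=\bigoplus_uU'_u\otimes B_uB_{x_2}\cdots B_{x_m}$ with $\ell(u)<\ell(x_1)$. By induction on the total length, $H_w^\bullet(B_uB_{x_2}\cdots B_{x_m})$ is HR of level $e-\ell(x_1)+\ell(u)$, and tensoring with $U'_u$ raises the level by $\ell(x_1)-1-\ell(u)$. The sum is $e-1$, for every $u$. The same count with $x_m$ in place of $x_1$ applies to $B_{x_1}YG=\bigoplus_uU_u\otimes B_{x_1}\cdots B_{x_{m-1}}B_u$.

Now let $v$ be as in the lemma. Then $L_t^d\phi v=0$, so $\phi v\in T^{-(d-1)}$ is primitive, and the Lefschetz form there has sign $(-1)^{((e-1)-(d-1))/2}=(-1)^{(e-d)/2}$. By \eqref{eq:factor} with $v'=L_t^{d-1}v$ and the commutativity of the gap operators,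
\[
(-1)^{(e-d)/2}\langle v,L_t^{d-1}Nv\rangle=(-1)^{(e-d)/2}\langle\phi v,L_t^{d-1}\phi v\rangle\ge0,
\]
with equality only if $\phi v=0$. Suppose $\phi v=0$. Then $\langle Nv,v'\rangle=\langle v,Nv'\rangle=0$ for all $v'\in V^{d-2}$ by \eqref{eq:factor}, so $Nv=0$. As $N$ and $L_Y$ commute, $0=L_t^dv=L_Y^dv$. The operator $L_Y$ satisfies relative hard Lefschetz on $Y$ by $RHR_\Lambda(x_2,\dots,x_{m-1})$. Lemma~\ref{lem:kernel} gives $v=0$, contrary to assumption.
\end{proof}

\subsection{Three factors}
Let $m=3$. Then $L_Y=0$ and $L_1=N$. If $d\ge1$ and $v\in V^{-d}$ has $N^dv=0$, then $\langle v,N^{d-1}Nv\rangle=0$, so $v=0$ by Lemma~\ref{lem:key}. Thus hard Lefschetz holds, for every $\boldsymbol\lambda\in\Lambda^2$. Scaling both gaps gives no information on signs, so we scale one. The operators $\gamma_2(\lambda_2)+\epsilon\gamma_1(\lambda_1)$, $\epsilon\in(0,1]$, have weights $(\epsilon\lambda_1,\lambda_2)\in\Lambda^2$ and therefore satisfy hard Lefschetz. For small $\epsilon$ they are HR of level $e$ by Lemma~\ref{lem:blocks} with blocks $(x_1,x_2),(x_3)$,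 which uses only the cases $m\le2$. By Lemma~\ref{lem:sig}(b), $(V,L_1)$ is HR of level $e$.

\subsection{Four or more factors}
Let $m\ge4$. Both ends of the family $L_t$ are covered by Lemma~\ref{lem:blocks}.
\begin{itemize}
\item For $t\gg0$ write $L_t=t(N+t^{-1}L_Y)$ and take the blocks $(x_1),(x_2,\dots,x_{m-1}),(x_m)$, so that $L_{\mathrm{ext}}=N$ and $L_{\mathrm{int}}=L_Y$. This uses the theorem for $1$, $m-2$ and $3$ factors, and $3<m$.
\item For $0<t\ll1$ take the $m-2$ blocks $(x_1,x_2),(x_3),\dots,(x_{m-2}),(x_{m-1},x_m)$, so that $L_{\mathrm{ext}}=L_Y$ and $L_{\mathrm{int}}=N$. This uses the theorem for at most $2$ and for $m-2$ factors.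
\end{itemize}
So $(V,L_t)$ is HR of level $e$ for $t\ll1$ and for $t\gg0$. Fix $d\ge1$ with $d\equiv e\pmod2$, and let $Q_t(v,v')=(-1)^{(e-d)/2}\langle v,L_t^dv'\rangle$ on $V^{-d}$. These forms are polynomial in $t$. By Lemma~\ref{lem:sig} they are nondegenerate at both ends with the same signature $(-1)^{(e-d)/2}\sigma_d$. Since $N$ commutes with $L_t$,
\[
\dot Q_t(v,v')=(-1)^{(e-d)/2}\,d\,\langle v,L_t^{d-1}Nv'\rangle,
\]
and the radical of $Q_t$ is $\ker(L_t^d|_{V^{-d}})$. By Lemma~\ref{lem:key}, $\dot Q_t$ is positive definite on the radical. Lemma~\ref{lem:cross} shows that $Q_t$ is nondegenerate for all $t>0$. Hence $L_t$ satisfies hard Lefschetz for all $t>0$, and by Lemma~\ref{lem:sig}(b) it is HR of level $e$ for all $t>0$, in particular for $t=1$.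

Since $w$ and $\boldsymbol\lambda$ were arbitrary, $RHR_\Lambda(\mathbf x)$ holds. This completes the proof of Theorem~\ref{thm:A}. \qed

\subsection{Necessity of dominance}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
If every $\lambda_i$ is dominant regular, apply Theorem~\ref{thm:A} with $\Lambda$ the set of all dominant regular elements. Conversely, suppose that $L_{\boldsymbol\lambda}$ satisfies relative Hodge--Riemann on all $B_{\mathbf x}$. Let $s\in S$ and $1\le i\le m-1$, and take $x_i=x_{i+1}=s$ and $x_j=1$ otherwise. Then $B_{\mathbf x}=B_sB_s$ with its intersection form. The gaps other than the $i$-th act by left or right multiplication, hence by $0$ on $V^\bullet=H_s^\bullet(B_sB_s)$. By Section~\ref{ss:model} with $n=1$, $V=\mathbb R[y]/(y^2)$ with $V^{-1}=\mathbb R\cdot1=\operatorname{Prim}^{-1}$ and $\langle1,L_{\boldsymbol\lambda}1\rangle=\langle\lambda_i,\alpha_s^\vee\rangle$. Here $\varepsilon=\frac12(2-1-1)=0$, so $\langle\lambda_i,\alpha_s^\vee\rangle>0$. As $s$ and $i$ are arbitrary, every $\lambda_i$ is dominant regular.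
\end{proof}

\begin{thebibliography}{9}

\bibitem{EW14}
Elias and Williamson, Ann. of Math. \textbf{180} (2014).

\bibitem{EW16}
Ben Elias and Geordie Williamson, \emph{Relative hard Lefschetz for Soergel bimodules}, arXiv:1607.03271 (2016).

\bibitem{Hum}
Humphreys, \emph{Reflection Groups and Coxeter Groups}.

\end{thebibliography}
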